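\title{A map of finite spaces whose lifting classes do not factor every map}

\begin{abstract}
For a class $P$ of continuous maps, let $P^{l}$ and $P^{r}$ be the classes of maps with the left and the right lifting property with respect to all members of $P$. A conjecture called Axiom M2 asserts that, for every finite set $P$ of maps of finite spaces and every string $s$ in the letters $l,r$, each continuous map factors through the pair $(P^{sl},P^{slr})$ and through the pair $(P^{srl},P^{sr})$. We disprove it. There is a map $p$ from a $19$-point poset to a $5$-point poset such that, for $P=\{p\}$, a map from a point to the four-point pseudocircle has no $(P^{l},P^{lr})$-factorization: the middle space would have at least $\lambda$ points for every cardinal $\lambda$. For this $P$ the axiom fails for some string of every length. For the empty string the $(P^{rl},P^{r})$-factorization always exists, and the $(P^{l},P^{lr})$-factorization exists when all maps in $P$ have a one-point codomain or all are injective.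
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in the category of topological spaces, and a map is always continuous. A map $i:A\to B$ \emph{lifts against} a map $p:X\to Y$, written $i\pitchfork p$, if every commutative square
\[
\begin{array}{ccc}
A & \xrightarrow{\ \ \xi\ \ } & X\\[2pt]
{\scriptstyle i}\big\downarrow\ \ & & \ \ \big\downarrow{\scriptstyle p}\\[2pt]
B & \xrightarrow{\ \ \eta\ \ } & Y
\end{array}
\]
has a \emph{diagonal}, that is, a map $h:B\to X$ with $hi=\xi$ and $ph=\eta$. We call such a square a square \emph{from $i$ to $p$}. For a class $P$ of maps put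
\[
P^{l}=\{i:\ i\pitchfork p\text{ for all }p\in P\},\qquad P^{r}=\{p:\ i\pitchfork p\text{ for all }i\in P\}.
\]
For a string $s=s_1\cdots s_n\in\{l,r\}^n$ let $P^s=(\cdots((P^{s_1})^{s_2})\cdots)^{s_n}$, with $P^s=P$ for the empty string. If $L$ and $R$ are classes of maps, an \emph{$(L,R)$-factorization} of a map $f$ is an equation $f=r\circ i$ with $i\in L$ and $r\in R$.

Very small maps define familiar classes. Let $\mathrm{pt}$ be the one-point space. A square from $\emptyset\to\mathrm{pt}$ to $p:X\to Y$ is a point of $Y$ and a diagonal is a preimage of it, so $\{\emptyset\to\mathrm{pt}\}^{r}$ is the class of surjections. Let $\mathbb S=\{0,1\}$ be the Sierpi\'nski space, with $\{1\}$ open and $\{0\}$ not open, and let $\mathbb I$ be the two-point indiscrete space. Maps $A\to\mathbb S$ correspond to open subsets of $A$, and maps $A\to\mathbb I$ to arbitrary subsets. Hence $i:A\to B$ lifts against $\mathbb S\to\mathrm{pt}$ exactly when every open subset of $A$ is the preimage of an open subset of $B$, and against $\mathbb I\to\mathrm{pt}$ exactly when $i$ is injective. So $\{\mathbb S\to\mathrm{pt},\ \mathbb I\to\mathrm{pt}\}^{l}$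 is the class of embeddings.

The classes $P^{sl}$ and $P^{slr}$ determine each other: each consists of all maps that lift on the appropriate side against the other (Lemma~\ref{lem:formal}(a)), and the same holds for $P^{srl}$ and $P^{sr}$. One asks next whether such a pair is large enough to factor every map. The following conjecture, posed in \cite{Gav}, says that it is, as soon as the pair comes from finite data.

\medskip
\noindent\textbf{Conjecture (Axiom M2).} \textit{Let $P$ be a finite set of maps of finite spaces and let $s\in\{l,r\}^n$, $n\ge0$. Then every map has a $(P^{sl},P^{slr})$-factorization and a $(P^{srl},P^{sr})$-factorization.}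
\medskip

The simplest cases support it. For $P=\{\emptyset\to\mathrm{pt}\}$, a map $f:A\to B$ factors as $A\to A\sqcup B_{\mathrm d}\to B$, where $B_{\mathrm d}$ is $B$ with the discrete topology. The second map is surjective, and the first lifts against every surjection, because the points of $B_{\mathrm d}$ may be sent to arbitrary preimages; this is a $(P^{rl},P^r)$-factorization. In general such a factorization is built by gluing in solutions of lifting problems until none is left, and finiteness of the domains makes the process stop. The $(P^l,P^{lr})$-factorization is formally dual, the codomains are finite too, and so one would guess that the dual process stops as well. It need not.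

We regard a finite poset as the space whose open sets are the up-sets. The \emph{pseudocircle} is the poset $C=\{\mathsf a,\mathsf b,\mathsf c,\mathsf d\}$ whose strict relations are $\mathsf a<\mathsf b$, $\mathsf a<\mathsf d$, $\mathsf c<\mathsf b$, $\mathsf c<\mathsf d$; it is the closed zigzag $\mathsf a<\mathsf b>\mathsf c<\mathsf d>\mathsf a$.

\begin{theorem}\label{thm:A}
There is a monotone map $p:X\to Y$ of finite posets, with $|X|=19$ and $|Y|=5$, such that for $P=\{p\}$ the map $f:\mathrm{pt}\to C$ with value $\mathsf a$ has no factorization $\mathrm{pt}\xrightarrow{\,i\,}Z\xrightarrow{\,r\,}C$ with $i\in P^l$ and $r\in P^{lr}$. In fact such a $Z$ would satisfy $|Z|\ge\lambda$ for every cardinal $\lambda$.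
\end{theorem}

\begin{corollary}\label{cor:strings}
For this $P$ and every $n\ge0$, Axiom M2 fails for some string of length $n$. For $s=(lr)^k$ the map $f$ has no $(P^{sl},P^{slr})$-factorization, and for $s=(lr)^kl$ it has no $(P^{srl},P^{sr})$-factorization.
\end{corollary}

\begin{theorem}\label{thm:B}
Let $P$ be a set of maps of finite spaces.
\begin{enumerate}
\item[(1)] Every map has a $(P^{rl},P^r)$-factorization.
\item[(2)] If every map in $P$ has codomain a point, or every map in $P$ is injective, then every map has a $(P^l,P^{lr})$-factorization.
\end{enumerate}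
\end{theorem}

Thus for the empty string the second half of the axiom always holds, while the first half can fail. We prove Theorem~\ref{thm:B} first, in Section~\ref{sec:B}, because its proof locates the point at which the duality breaks. Section~\ref{sec:ray} shows the mechanism of the counterexample on a countable zigzag, Sections~\ref{sec:p} and~\ref{sec:spirals} construct the map $p$ and the test spaces, and Section~\ref{sec:proof} proves Theorem~\ref{thm:A}. We work in ZFC.

\section{Lifting classes, finite spaces, ultrafilters}\label{sec:prelim}

A \emph{transfinite sequence} of length $\delta$ is a family of spaces $Z_\beta$ $(\beta\le\delta)$ with compatible maps $Z_\beta\to Z_\gamma$ $(\beta\le\gamma)$ such that $Z_\mu=\operatorname{colim}_{\beta<\mu}Z_\beta$ for every limit ordinal $\mu\le\delta$. The map $Z_0\to Z_\delta$ is the \emph{transfinite composite} of the maps $Z_\beta\to Z_{\beta+1}$. The underlying set of a colimit of spaces is the colimit of the underlying sets, and a subset is open when all its preimages are open. The \emph{wide fiber product} of a nonempty family $r_j:Z_j\to B$ is the subspace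 of $\prod_jZ_j$ formed by the tuples $(z_j)$ for which $r_j(z_j)$ does not depend on $j$, with its map to $B$.

\begin{lemma}\label{lem:formal}
Let $Q$ be a class of maps.
\begin{enumerate}
\item[(a)] $Q\subset Q^{lr}$, $Q\subset Q^{rl}$, $Q^{lrl}=Q^l$ and $Q^{rlr}=Q^r$.
\item[(b)] $Q^l$ is closed under coproducts, pushouts and transfinite composition.
\item[(c)] $Q^r$ contains the homeomorphisms and is closed under composition, pullback, products and wide fiber products.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The two inclusions restate the definitions, and both operations reverse inclusions. From $Q\subset Q^{lr}$ we get $Q^{lrl}\subset Q^l$, and the second inclusion applied to $Q^l$ gives $Q^l\subset Q^{lrl}$. Exchanging $l$ and $r$ gives the last equation.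

(b) Fix $p:X\to Y$ in $Q$. A square from a coproduct $\coprod i_j$ to $p$ is a family of squares from the $i_j$ to $p$, and their diagonals assemble. Let $i':A'\to B'$ be the pushout of $i:A\to B$ along $A\to A'$, and let $(\xi,\eta)$ be a square from $i'$ to $p$. It restricts to a square from $i$ to $p$; a diagonal $B\to X$ of the latter agrees with $\xi$ on $A$, so the two induce a map $B'\to X$, which is a diagonal by the uniqueness in the universal property. For a square $(\xi,\eta)$ from a transfinite composite $Z_0\to Z_\delta$ to $p$, construct by recursion compatible maps $h_\beta:Z_\beta\to X$ with $h_0=\xi$ and $ph_\beta$ equal to $Z_\beta\to Z_\delta\xrightarrow{\eta}Y$: at successors choose a diagonal for $Z_\beta\to Z_{\beta+1}$, at limits pass to the colimit. Then $h_\delta$ is a diagonal.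

(c) Fix $i:A\to B'$ in $Q$ and a square $(\xi,\eta)$ from $i$ to $r$. If $r$ is a homeomorphism, $r^{-1}\eta$ is a diagonal. If $r=r_2r_1$, lift first against $r_2$ and then against $r_1$. If $r$ is the pullback of $r'\in Q^r$, a diagonal of the composite square from $i$ to $r'$ and the map $\eta$ together define a map to the pullback, which is a diagonal. If $r$ is a product or a wide fiber product, choose a diagonal in each coordinate; in the second case all of them lie over $\eta$, so the resulting tuple lies in the fiber product.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:strings} from Theorem~\ref{thm:A}]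
Applying $Q^{lrl}=Q^l$ repeatedly gives $P^{(lr)^kl}=P^l$ for all $k\ge0$. If $s=(lr)^k$, then $P^{sl}=P^l$ and $P^{slr}=P^{lr}$. If $s=(lr)^kl$, then $P^s=P^l$, so $P^{sr}=P^{lr}$ and $P^{srl}=P^{lrl}=P^l$. In both cases the factorization in question is the one excluded by Theorem~\ref{thm:A}, and the strings have lengths $2k$ and $2k+1$.
\end{proof}

\paragraph{Posets as spaces.} In a poset with the topology of up-sets, ${\uparrow}x=\{x':x'\ge x\}$ is the least open neighborhood of $x$, and every open set is a union of such sets. Hence a map of sets $g$ from an arbitrary space to a poset is continuous if and only if all sets $g^{-1}({\uparrow}y)$ are open, and between posets continuous means monotone. We write ${\downarrow}x=\{x':x'\le x\}$. Given $p:X\to Y$, we say that $x$ lies \emph{over} $y$ if $p(x)=y$; ``above'' and ``below'' refer to the order and include equality.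

\paragraph{Ultrafilters.} An ultrafilter on a set $I$ is a family $\mathcal U$ of nonempty subsets of $I$ that is closed under supersets and finite intersections and contains $S$ or $I\setminus S$ for every $S\subset I$. We use three facts. Any two members of $\mathcal U$ meet. Every family of subsets whose finite intersections are nonempty is contained in an ultrafilter. If $\psi$ maps $I$ to a finite set, then $\psi^{-1}(x)\in\mathcal U$ for exactly one $x$, and this $x$ is a value of $\psi$.

\section{The factorizations that exist}\label{sec:B}

Throughout this section $f:A\to B$ is the map to be factored and members of $P$ are written $p:X_p\to Y_p$.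

\subsection*{Gluing in solutions}

To make the second factor lie in $P^r$ we glue to $A$ a copy of $Y_p$ for every square from some $p\in P$, and repeat. At a limit stage $\delta$ we want every map from a finite space $X_p$ to $Z_\delta$ to come from an earlier stage, where its lifting problem has been solved. For maps of sets this is automatic, but continuity can appear only in the limit. For example, let $M_n$ be the set $\{x,y\}\sqcup\mathbb N$ whose open subsets are $\emptyset$, the whole set and the sets $\{x\}\cup\{m,m+1,\dots\}$ with $m\ge n$. The identity maps $M_0\to M_1\to\cdots$ are continuous and their colimit is indiscrete, so the inclusion of the indiscrete space $\{x,y\}$ is continuous into the colimit and into no $M_n$. The remedy is to run the construction through all ordinals and to stop at a stage $\delta$ before which the earlier spaces have finished changing.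

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Define spaces $Z_\beta$, maps $\iota_{\beta\gamma}:Z_\beta\to Z_\gamma$ $(\beta\le\gamma)$ and compatible maps $f_\beta:Z_\beta\to B$ for all ordinals, using the standard explicit constructions of colimits. Put $Z_0=A$ and $f_0=f$. Given $f_\beta$, consider the set of all squares $(\xi,\eta)$ from members $p$ of $P$ to $f_\beta$. Let $Z_{\beta+1}$ be the pushout of $\coprod X_p\to\coprod Y_p$ along the map $\coprod X_p\to Z_\beta$ given by the $\xi$, with one summand for each square, and let $f_{\beta+1}$ be induced by $f_\beta$ and the $\eta$. At limit ordinals take colimits. Since $P\subset P^{rl}$, Lemma~\ref{lem:formal}(b) applied to $Q=P^r$ shows that $\iota_{0\delta}\in P^{rl}$ for every $\delta$. It remains to find $\delta$ with $f_\delta\in P^r$.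

Fix $\beta$ and, for $\gamma\ge\beta$, let
\[
K_\beta(\gamma)=\{(z,z'):\iota_{\beta\gamma}(z)=\iota_{\beta\gamma}(z')\},\qquad T_\beta(\gamma)=\{\iota_{\beta\gamma}^{-1}(O):O\subset Z_\gamma\text{ open}\}.
\]
If $\gamma\le\gamma'$, then $\iota_{\beta\gamma'}=\iota_{\gamma\gamma'}\iota_{\beta\gamma}$, so $K_\beta(\gamma)\subset K_\beta(\gamma')$ and $T_\beta(\gamma)\supset T_\beta(\gamma')$. Each pair of points that ever enters $K_\beta$, and each subset that ever leaves $T_\beta$, does so at a least ordinal. These ordinals form a set, so there is a least $\sigma(\beta)>\beta$ such that $K_\beta(\gamma)$ and $T_\beta(\gamma)$ are constant for $\gamma\ge\sigma(\beta)$. Put $\beta_0=0$, $\beta_{n+1}=\sigma(\beta_n)$ and $\delta=\sup_n\beta_n$, a limit ordinal.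

Let $\beta=\beta_n$, $\gamma=\beta_{n+1}$, and let $J\subset Z_\gamma$ be the subspace $\iota_{\beta\gamma}(Z_\beta)$. We claim that $\iota_{\gamma\delta}$ restricts to an embedding $J\to Z_\delta$. It is injective on $J$ because $K_\beta(\gamma)=K_\beta(\delta)$. If $O\subset Z_\gamma$ is open, then $T_\beta(\gamma)=T_\beta(\delta)$ provides an open $O'\subset Z_\delta$ with $\iota_{\beta\gamma}^{-1}(O)=\iota_{\beta\gamma}^{-1}(\iota_{\gamma\delta}^{-1}(O'))$; as $\iota_{\beta\gamma}$ maps $Z_\beta$ onto $J$, this means $O\cap J=\iota_{\gamma\delta}^{-1}(O')\cap J$.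

Now take a square $\xi:X_p\to Z_\delta$, $\eta:Y_p\to B$ from $p\in P$ to $f_\delta$. The set $Z_\delta$ is the increasing union of the images of the $Z_{\beta_n}$, and $X_p$ is finite, so $\xi(X_p)\subset\iota_{\beta\delta}(Z_\beta)=\iota_{\gamma\delta}(J)$ for some $\beta=\beta_n$, with $\gamma$ and $J$ as above. By the claim, $\xi=\iota_{\gamma\delta}\xi'$ with $\xi':X_p\to Z_\gamma$ continuous. Since $f_\gamma\xi'=f_\delta\xi=\eta p$, the pair $(\xi',\eta)$ is one of the squares used to build $Z_{\gamma+1}$. The corresponding summand gives $h':Y_p\to Z_{\gamma+1}$ with $h'p=\iota_{\gamma,\gamma+1}\xi'$ and $f_{\gamma+1}h'=\eta$, and $\iota_{\gamma+1,\delta}h'$ is a diagonal of $(\xi,\eta)$. Hence $f=f_\delta\iota_{0\delta}$ is the required factorization.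
\end{proof}

\subsection*{The dual construction}

Finiteness entered once, to push $\xi$ back to an earlier stage. The dual construction starts from $Z_0=B$, lets $Z_{\beta+1}\to Z_\beta$ be a pullback of a product of members of $P$, one for each square from $A\to Z_\beta$ to a member of $P$, and takes limits at limit ordinals. To finish in the same way, one would need every map from a limit stage $Z_\delta$ to a finite space $Y_p$ to factor through an earlier stage. Finiteness of $Y_p$ does not give this, however long the tower. For any limit ordinal $\delta$ we have $\mathbb S^\delta=\lim_{\beta<\delta}\mathbb S^\beta$, and the open set $\{x:x_\gamma=1\text{ for some }\gamma\}$ defines a map $\mathbb S^\delta\to\mathbb S$ that factors through no $\mathbb S^\beta$: it separates the zero function from the indicator function of $\{\beta\}$, which have the same image in $\mathbb S^\beta$. A union of old open sets can be a new open set, and so pose a new lifting problem. Part (2) treats two cases in which the difficulty disappears. If $Y_p$ is a point, maps to it carry no information and one step suffices. If all $p$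 are injective, all candidates for the middle space are subsets of $B$, so there is only a set of them. Finiteness is not used in either case.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
We apply Lemma~\ref{lem:formal}(c) to $Q=P^l$; recall that $P\subset P^{lr}$.

\emph{All codomains are points.} Let $\Xi$ be the set of pairs $(p,\xi)$ with $p\in P$ and $\xi:A\to X_p$ a map. Put $Z=B\times\prod_{(p,\xi)\in\Xi}X_p$ and let $i:A\to Z$ have coordinates $f$ and the $\xi$. The projection $Z\to B$ is the pullback of the product of the maps $X_p\to\mathrm{pt}$ along $B\to\mathrm{pt}$, so it lies in $P^{lr}$. A square from $i$ to $p$ is just a map $\xi:A\to X_p$, and the projection of $Z$ to the coordinate $(p,\xi)$ is a diagonal. Hence $i\in P^l$.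

\emph{All maps in $P$ are injective.} Call a factorization $A\to Z\to B$ of $f$ \emph{thin} if $Z\to B$ is injective and lies in $P^{lr}$. A thin factorization is isomorphic to one in which $Z$ is a subset of $B$ with some topology and $Z\to B$ is the inclusion. These form a set $\{Z_j\}$, which contains $Z=B$. Let $r:Z_\infty\to B$ be the wide fiber product of the $Z_j\to B$ and $i:A\to Z_\infty$ the induced map. Then $r$ is injective, $r\in P^{lr}$ and $ri=f$. Through the coordinate projections, $Z_\infty$ maps over $B$ to the middle space of every thin factorization.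

Take a square $\xi:A\to X_p$, $\eta:Z_\infty\to Y_p$ from $i$ to $p\in P$. Let $W=Z_\infty\times_{Y_p}X_p$, with projections $\pi:W\to Z_\infty$ and $\pi':W\to X_p$. As a pullback of $p$, the map $\pi$ is injective and lies in $P^{lr}$, so $A\xrightarrow{(i,\xi)}W\xrightarrow{r\pi}B$ is a thin factorization, and there is $\tau:Z_\infty\to W$ with $r\pi\tau=r$. Injectivity of $r$ gives $\pi\tau=\mathrm{id}$. The maps $\tau i$ and $(i,\xi)$ both become $f$ after composing with the injective map $r\pi$, so they are equal. Put $h=\pi'\tau$. Then $hi=\pi'(i,\xi)=\xi$ and $ph=\eta\pi\tau=\eta$. Hence $i\in P^l$.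
\end{proof}

\section{A sign traveling along a ray}\label{sec:ray}

Let $P=\{p\}$, with $p:X\to Y$ still to be chosen, and suppose that $f:\mathrm{pt}\to C$ factors as $r\circ i$ through $Z$, with $i\in P^l$ and $r\in P^{lr}$. Let $z_0$ be the value of $i$, so $r(z_0)=\mathsf a$. We want to show that $Z$ is larger than any given cardinal.

The condition on $r$ produces points of $Z$. A \emph{test space} is a space $N$ with maps $j:\mathrm{pt}\to N$ and $q:N\to C$ such that $j\in P^l$ and $qj=f$. Then $(i,q)$ is a square from $j$ to $r$, and its diagonal is a map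
\begin{equation}\label{eq:k}
k:N\to Z\qquad\text{with } kj=i\text{ and } rk=q .
\end{equation}
This is the only use we make of $r\in P^{lr}$. The difficulty is that $k$ may identify many points. Only the condition $i\in P^l$ can prevent this. It says that every map $g:Z\to Y$ lifts to a map $h:Z\to X$ with any prescribed value over $g(z_0)$ at $z_0$. Two points of $N$ have different images in $Z$ if an open subset of $Z$ contains one image and not the other, so the plan is to feed an open set $G\subset Z$ into a map $g$, lift it, and read off from the lift $h$ a new open set that separates one more point.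

To turn open sets into maps, split the point $\mathsf c$ of $C$ into a Sierpi\'nski space. Let $Y=\{\mathsf a,\mathsf b,\mathsf c^+,\mathsf c^-,\mathsf d\}$ be the poset generated by
\[
\mathsf a<\mathsf b,\quad \mathsf a<\mathsf d,\quad \mathsf c^-<\mathsf c^+,\quad \mathsf c^+<\mathsf b,\quad \mathsf c^+<\mathsf d .
\]

\begin{lemma}\label{lem:gG}
Let $r:Z\to C$ be a map and $G\subset Z$ open. Define $g_G(z)=r(z)$ if $r(z)\ne\mathsf c$; if $r(z)=\mathsf c$, let $g_G(z)=\mathsf c^+$ for $z\in G$ and $g_G(z)=\mathsf c^-$ for $z\notin G$. Then $g_G:Z\to Y$ is continuous.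
\end{lemma}

\begin{proof}
The preimages of ${\uparrow}\mathsf b$, ${\uparrow}\mathsf d$, ${\uparrow}\mathsf a$ and ${\uparrow}\mathsf c^-$ are $r^{-1}\{\mathsf b\}$, $r^{-1}\{\mathsf d\}$, $r^{-1}\{\mathsf a,\mathsf b,\mathsf d\}$ and $r^{-1}\{\mathsf c,\mathsf b,\mathsf d\}$. The preimage of ${\uparrow}\mathsf c^+=\{\mathsf c^+,\mathsf b,\mathsf d\}$ is $r^{-1}\{\mathsf b,\mathsf d\}\cup(G\cap r^{-1}\{\mathsf c,\mathsf b,\mathsf d\})$. All these sets are open.
\end{proof}

The relation $\mathsf c^-<\mathsf c^+$ is what allows an arbitrary open $G$. If the two points were incomparable, $G\cap r^{-1}(\mathsf c)$ would also have to be closed in $r^{-1}(\mathsf c)$, a property that infinite unions need not preserve.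

The first test space is the \emph{ray} $R$, the infinite zigzag poset
\[
a_0<b_0>c_0<d_0>a_1<b_1>c_1<d_1>a_2<\cdots,
\]
with base point $a_0$ and with $q$ sending $a_n,b_n,c_n,d_n$ to $\mathsf a,\mathsf b,\mathsf c,\mathsf d$. It winds around $C$ infinitely often, and we want to separate the points $k(c_n)$, which $r$ does not distinguish. We ask of $X$ that a lift carry a sign along the ray in a completely determined way. Precisely, $X$ will contain ten \emph{signed points} $\mathsf a_t,\mathsf b_t,\mathsf d_t,\mathsf c^\epsilon_t$ $(t,\epsilon\in\{+,-\})$ over $\mathsf a,\mathsf b,\mathsf d,\mathsf c^\epsilon$, such that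
\begin{enumerate}
\item[(F1)] $\mathsf b_t$ is the only point over $\mathsf b$ above $\mathsf a_t$;
\item[(F2)] $\mathsf c^\epsilon_t$ is the only point over $\mathsf c^\epsilon$ below $\mathsf b_t$;
\item[(F3)] $\mathsf d_\epsilon$ is the only point over $\mathsf d$ above $\mathsf c^\epsilon_t$;
\item[(F4)] $\mathsf a_t$ is the only point over $\mathsf a$ below $\mathsf d_t$;
\item[(F5)] the points $\mathsf c^\epsilon_t$ are minimal in $X$, so that $V=X\setminus\{\mathsf c^+_-,\mathsf c^-_-\}$ is open.
\end{enumerate}
The point $\mathsf c^\epsilon_t$ records the incoming sign $t$ and sends out the sign $\epsilon$, and the open set $V$ detects that the incoming sign is $+$.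

Assume (F1)--(F5) and assume that $R$ is a test space, with $k$ as in \eqref{eq:k}. Take $G_0=\emptyset$, let $h$ be a lift of $g_{G_0}$ with $h(z_0)=\mathsf a_+$, and let $\phi=hk:R\to X$. All $\phi(c_n)$ lie over $\mathsf c^-$, and (F1)--(F4), applied in turn, force the first row of the following table. Then $G_1=h^{-1}(V)$ is open, contains $k(c_0)$ and omits $k(c_1),k(c_2),\dots$. Repeat with $G_1$. Now $\phi(c_0)$ lies over $\mathsf c^+$ and the other $\phi(c_n)$ over $\mathsf c^-$, which forces the second row.
\[
\begin{array}{c|cccc|cccc|cccc}
 & a_0&b_0&c_0&d_0&a_1&b_1&c_1&d_1&a_2&b_2&c_2&\cdots\\ \hline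
G_0 & \mathsf a_+&\mathsf b_+&\mathsf c^-_+&\mathsf d_-&\mathsf a_-&\mathsf b_-&\mathsf c^-_-&\mathsf d_-&\mathsf a_-&\mathsf b_-&\mathsf c^-_-&\cdots\\[2pt]
G_1 & \mathsf a_+&\mathsf b_+&\mathsf c^+_+&\mathsf d_+&\mathsf a_+&\mathsf b_+&\mathsf c^-_+&\mathsf d_-&\mathsf a_-&\mathsf b_-&\mathsf c^-_-&\cdots
\end{array}
\]
The new set $G_2=h^{-1}(V)$ contains $k(c_0),k(c_1)$ and omits the rest. The sign $+$ survives every point of $G$ and still arrives at the first point outside $G$; that is the point gained. Already $k(c_0)$, $k(c_1)$, $k(c_2)$ are distinct, and each further round separates one more point.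

Two things are missing. First, the base point of $R$ must lift against $p$ for \emph{all} maps $R\to Y$, not only those of the form $g_Gk$, and this needs more points in $X$. Second, $R$ is countable and must be continued through all ordinals.

\section{The map $p$}\label{sec:p}

A lift along a zigzag is built by stepping alternately up and down, so we would like every step in $Y$ to be available in $X$. The rules (F1)--(F4) dictate which points have to be added. Since $\mathsf c^-<\mathsf c^+$, the point $\mathsf c^-_t$ needs a point over $\mathsf c^+$ above it. This cannot be $\mathsf c^+_\pm$, for then $\mathsf d_+$ would lie above $\mathsf c^-_t$, against (F3). So we need a new point $\mathsf u_-$. The point over $\mathsf d$ above $\mathsf u_-$ must be $\mathsf d_-$ by (F3), and the point over $\mathsf b$ above it cannot be $\mathsf b_\pm$ by (F2). This calls for an unsigned point $\mathsf b_*$, which needs a point $\mathsf a_*$ below it, which by (F4) needs a new point $\mathsf d_*$ above it. Points $\mathsf u_s$ over $\mathsf c^+$ and $\mathsf v_s$ over $\mathsf c^-$ allow the descent from each $\mathsf d_s$.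

One step cannot be supplied. A point over $\mathsf c^-$ below $\mathsf c^+_t$ would lie below $\mathsf b_t$, hence equal $\mathsf c^-_t$ by (F2), and lie below $\mathsf d_+$, against (F3). So a lift must never have to descend from $\mathsf c^+_t$. Because descents alternate with ascents, it is enough that every ascent can end outside $\{\mathsf c^+_+,\mathsf c^+_-\}$, even an ascent that stays over $\mathsf c^+$. The relation $\mathsf c^+_t<\mathsf u_+$ achieves this.

Let $s$ range over $\{+,-,*\}$ and $t,\epsilon$ over $\{+,-\}$. The poset $X$ has the $5\cdot3+4=19$ points listed in the first column below; the table defines $p$ and the order (see Figure~\ref{fig:X}).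
\begin{equation}\label{eq:table}
\begin{array}{c|c|l}
x & p(x) & \text{elements of }{\uparrow}x\\ \hline
\mathsf b_s & \mathsf b & \mathsf b_s\\
\mathsf d_s & \mathsf d & \mathsf d_s\\
\mathsf a_s & \mathsf a & \mathsf a_s,\ \mathsf b_s,\ \mathsf d_s\\
\mathsf u_s & \mathsf c^+ & \mathsf u_s,\ \mathsf b_*,\ \mathsf d_s\\
\mathsf v_s & \mathsf c^- & \mathsf v_s,\ \mathsf u_s,\ \mathsf b_*,\ \mathsf d_s\\
\mathsf c^\epsilon_t & \mathsf c^\epsilon & \mathsf c^\epsilon_t,\ \mathsf u_\epsilon,\ \mathsf b_t,\ \mathsf b_*,\ \mathsf d_\epsilon
\end{array}
\end{equation}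
Every element $x'\ne x$ of ${\uparrow}x$ belongs to an earlier row and satisfies ${\uparrow}x'\subset{\uparrow}x$, so the relation is a partial order. The map $p$ is monotone: such an $x'$ either lies over $\mathsf b$ or $\mathsf d$ while $p(x)\in\{\mathsf a,\mathsf c^+,\mathsf c^-\}$, or lies over $\mathsf c^+$ while $p(x)\in\{\mathsf c^+,\mathsf c^-\}$. From now on $P=\{p\}$ and
\[
X_0=X\setminus\{\mathsf c^+_+,\mathsf c^+_-\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,inner sep=2.5pt]
\node[draw] (bp) at (0,4) {$\mathsf b_+$};   \node[draw] (bm) at (8,0) {$\mathsf b_-$};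
\node[draw] (ap) at (2.5,5.2) {$\mathsf a_+$}; \node[draw] (am) at (5.5,-1.2) {$\mathsf a_-$};
\node[draw] (dp) at (5.5,5.2) {$\mathsf d_+$}; \node[draw] (dm) at (2.5,-1.2) {$\mathsf d_-$};
\node[draw] (cpp) at (4,4) {$\mathsf c^+_+$}; \node[draw] (cpm) at (8,2) {$\mathsf c^+_-$};
\node[draw] (cmm) at (4,0) {$\mathsf c^-_-$}; \node[draw] (cmp) at (0,2) {$\mathsf c^-_+$};
\node (up) at (8,4) {$\mathsf u_+$}; \node (um) at (0,0) {$\mathsf u_-$}; \node (us) at (2.3,2) {$\mathsf u_*$};
\node (vp) at (9.3,4.6) {$\mathsf v_+$}; \node (vm) at (-1.3,-0.6) {$\mathsf v_-$}; \node (vs) at (1.2,1.5) {$\mathsf v_*$};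
\node (bs) at (4,2) {$\mathsf b_*$}; \node (as) at (3.6,3.1) {$\mathsf a_*$}; \node (ds) at (1.8,3.1) {$\mathsf d_*$};
\foreach \x/\y in {ap/bp,ap/dp,am/bm,am/dm,as/bs,as/ds,vp/up,vm/um,vs/us,up/dp,um/dm,us/ds,up/bs,um/bs,us/bs,cpp/bp,cpp/up,cpm/bm,cpm/up,cmm/bm,cmm/um,cmp/bp,cmp/um}
  \draw[->] (\x) -- (\y);
\end{tikzpicture}
\caption{The 19-point poset $X$. An arrow $x\to x'$ means $x<x'$, and the arrows generate the order. The map $p:X\to Y$ deletes subscripts and sends $\mathsf u_s$ to $\mathsf c^+$ and $\mathsf v_s$ to $\mathsf c^-$. The ten signed points are boxed: $\mathsf c^\epsilon_t$ lies below $\mathsf b_t$ and, through $\mathsf u_\epsilon$, below $\mathsf d_\epsilon$.}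
\label{fig:X}
\end{figure}

\begin{lemma}\label{lem:p}
The map $p$ satisfies \textup{(F1)--(F5)} and has the following two properties.
\begin{enumerate}
\item[(Up)] For $x\in X$ and $y\ge p(x)$ there is $x'\in X_0$ over $y$ with $x'\ge x$.
\item[(Down)] For $x\in X_0$ and $y\le p(x)$ there is $x'\in X$ over $y$ with $x'\le x$.
\end{enumerate}
\end{lemma}

\begin{proof}
Everything is read off \eqref{eq:table}. The rows of $\mathsf a_t$ and $\mathsf c^\epsilon_t$ give (F1) and (F3). For $t=\pm$ the point $\mathsf b_t$ occurs only in the rows of $\mathsf b_t,\mathsf a_t,\mathsf c^+_t,\mathsf c^-_t$, which gives (F2). The point $\mathsf d_t$ occurs in the row of $\mathsf a_s$ only for $s=t$, which gives (F4). The point $\mathsf c^\epsilon_t$ occurs only in its own row, which gives (F5).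

(Up) In $Y$ we have ${\uparrow}\mathsf b=\{\mathsf b\}$, ${\uparrow}\mathsf d=\{\mathsf d\}$, ${\uparrow}\mathsf a=\{\mathsf a,\mathsf b,\mathsf d\}$, ${\uparrow}\mathsf c^+=\{\mathsf c^+,\mathsf b,\mathsf d\}$ and ${\uparrow}\mathsf c^-=\{\mathsf c^-,\mathsf c^+,\mathsf b,\mathsf d\}$. Each row of \eqref{eq:table} lists a point over every element of ${\uparrow}p(x)$. If $x\in X_0$, these points lie in $X_0$ by (F5). If $x=\mathsf c^+_t$, use $\mathsf u_+,\mathsf b_t,\mathsf d_+$.

(Down) The points $\mathsf a_s,\mathsf v_s,\mathsf c^-_t$ lie over minimal elements of $Y$, so $x'=x$ works. For $\mathsf u_s$ use $\mathsf u_s,\mathsf v_s$ over $\mathsf c^+,\mathsf c^-$. For the points over the maximal elements $\mathsf b$ and $\mathsf d$, use $x'=x$ if $y=p(x)$, and over $\mathsf a,\mathsf c^+,\mathsf c^-$ use $\mathsf a_s,\mathsf u_s,\mathsf v_s$ for $x=\mathsf d_s$; $\ \mathsf a_t,\mathsf c^+_t,\mathsf c^-_t$ for $x=\mathsf b_t$; and $\mathsf a_*,\mathsf u_*,\mathsf v_*$ for $x=\mathsf b_*$.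
\end{proof}

\section{Long spirals}\label{sec:spirals}

To continue the ray past its end, a new point $a_\omega$ must receive the sign carried by the points $d_n$, so it has to be a limit of them. The first attempt is to require that an open set containing $a_\omega$ contain $b_\omega$ and all but finitely many $d_n$. This destroys the lifting property. Let $g$ send the points $a,b,d$ to $\mathsf a,\mathsf b,\mathsf d$, and $c_n$ to $\mathsf c^+$ for even $n$ and to $\mathsf c^-$ for odd $n$. A lift $h$ with $h(a_0)=\mathsf a_+$ has $h(d_n)=\mathsf d_+$ for even $n$ and $\mathsf d_-$ for odd $n$, by (F1)--(F4). Then $h(a_\omega)$ would be a point over $\mathsf a$ below both $\mathsf d_+$ and $\mathsf d_-$, which (F4) excludes. An ultrafilter repairs this: along an ultrafilter every family of points of the finite set $X$ has exactly one dominant value. Asking the ultrafilter to contain all tails keeps the signal, since an eventually constant sign is then the dominant one.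

Let $\lambda$ be an infinite cardinal. For $1\le\gamma<\lambda$, the tails $[\beta,\gamma)$ with $\beta<\gamma$ form a chain of nonempty subsets of $\gamma=[0,\gamma)$, so we can choose an ultrafilter $\mathcal U_\gamma$ on $\gamma$ that contains them all. The space $N_\lambda$ has distinct points $a_\gamma,b_\gamma,c_\gamma,d_\gamma$ $(\gamma<\lambda)$, and $O\subset N_\lambda$ is open if and only if for all $\gamma<\lambda$
\begin{enumerate}
\item[(O1)] $c_\gamma\in O$ implies $b_\gamma\in O$ and $d_\gamma\in O$;
\item[(O2)] $a_\gamma\in O$ implies $b_\gamma\in O$ and, if $\gamma\ge1$, also $\{\beta<\gamma:d_\beta\in O\}\in\mathcal U_\gamma$.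
\end{enumerate}
These sets are closed under unions because $\mathcal U_\gamma$ is closed under supersets, and under finite intersections because $\mathcal U_\gamma$ is; the empty set and $N_\lambda$ qualify. If $\gamma=\beta+1$, the tail $\{\beta\}$ belongs to $\mathcal U_\gamma$, so a set belongs to $\mathcal U_\gamma$ exactly when it contains $\beta$, and (O2) says that $a_{\beta+1}\in O$ implies $b_{\beta+1},d_\beta\in O$. In particular $N_\omega$ is the ray $R$.

Let $\psi:N_\lambda\to T$ be a map to a poset. The set $\psi^{-1}({\uparrow}\psi(x))$ is open and contains $x$, so (O1) and (O2) give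
\begin{equation}\label{eq:cont}
\psi(c_\gamma)\le\psi(b_\gamma),\psi(d_\gamma);\quad \psi(a_\gamma)\le\psi(b_\gamma);\quad \{\beta<\gamma:\psi(d_\beta)\ge\psi(a_\gamma)\}\in\mathcal U_\gamma,
\end{equation}
the last for $\gamma\ge1$. Conversely, a map of sets $\psi$ satisfying \eqref{eq:cont} is continuous, because the preimage of an up-set then satisfies (O1) and (O2). Let $j:\mathrm{pt}\to N_\lambda$ have value $a_0$, and let $q:N_\lambda\to C$ send $a_\gamma,b_\gamma,c_\gamma,d_\gamma$ to $\mathsf a,\mathsf b,\mathsf c,\mathsf d$. The map $q$ satisfies \eqref{eq:cont}, the last set being all of $\gamma$, so $q$ is continuous, and $qj=f$.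

\begin{lemma}\label{lem:test}
The map $j:\mathrm{pt}\to N_\lambda$ lies in $P^l$. Hence $N_\lambda$ is a test space.
\end{lemma}

\begin{proof}
Let $x_0\in X$ and let $g:N_\lambda\to Y$ be any map with $g(a_0)=p(x_0)$. We define $h$ on $a_\gamma,b_\gamma,c_\gamma,d_\gamma$ by recursion on $\gamma$, so that $ph=g$, $h(a_0)=x_0$, condition \eqref{eq:cont} holds for $h$, and $h(b_\gamma),h(d_\gamma)\in X_0$. The last requirement guarantees that (Down) applies whenever we descend. We use \eqref{eq:cont} for $g$ at each step.

\emph{The point $a_\gamma$.} Put $h(a_0)=x_0$. Let $\gamma\ge1$. Since $X$ is finite, there is $x\in X$ with $S=\{\beta<\gamma:h(d_\beta)=x\}\in\mathcal U_\gamma$, and $x\in X_0$ because $x$ is one of the $h(d_\beta)$. The set $S$ meets $\{\beta<\gamma:g(d_\beta)\ge g(a_\gamma)\}\in\mathcal U_\gamma$, and for $\beta$ in the intersection $p(x)=g(d_\beta)\ge g(a_\gamma)$. By (Down) choose $h(a_\gamma)\le x$ over $g(a_\gamma)$. The set $\{\beta<\gamma:h(d_\beta)\ge h(a_\gamma)\}$ contains $S$, so it belongs to $\mathcal U_\gamma$.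

\emph{The points $b_\gamma,c_\gamma,d_\gamma$.} Since $g(b_\gamma)\ge g(a_\gamma)$, (Up) gives $h(b_\gamma)\in X_0$ over $g(b_\gamma)$ above $h(a_\gamma)$. Since $g(c_\gamma)\le g(b_\gamma)$, (Down) gives $h(c_\gamma)$ over $g(c_\gamma)$ below $h(b_\gamma)$. Since $g(d_\gamma)\ge g(c_\gamma)$, (Up) gives $h(d_\gamma)\in X_0$ over $g(d_\gamma)$ above $h(c_\gamma)$.

The map $h$ satisfies \eqref{eq:cont}, so it is continuous, and it is the required diagonal.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

Suppose $f=r\circ i$ with $i:\mathrm{pt}\to Z$ in $P^l$, $r:Z\to C$ in $P^{lr}$, and let $z_0$ be the value of $i$. Fix an infinite cardinal $\lambda$. By Lemma~\ref{lem:test} and \eqref{eq:k} there is a map $k:N_\lambda\to Z$ with $k(a_0)=z_0$ and $rk=q$. For $\alpha<\lambda$ call an open set $G\subset Z$ an \emph{$\alpha$-cut} if, for all $\gamma<\lambda$,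
\[
k(c_\gamma)\in G\iff\gamma<\alpha .
\]

\begin{lemma}\label{lem:step}
If there is an $\alpha$-cut, then there is an $(\alpha+1)$-cut.
\end{lemma}

\begin{proof}
Let $G$ be an $\alpha$-cut and $g_G:Z\to Y$ the map of Lemma~\ref{lem:gG}. Since $g_G(z_0)=\mathsf a=p(\mathsf a_+)$ and $i\in P^l$, there is $h:Z\to X$ with $h(z_0)=\mathsf a_+$ and $ph=g_G$. Put $\phi=hk:N_\lambda\to X$, and define signs
\[
\epsilon(\gamma)=\begin{cases}+&\gamma<\alpha,\\ -&\gamma\ge\alpha,\end{cases}\qquad\qquad t(\gamma)=\begin{cases}+&\gamma\le\alpha,\\ -&\gamma>\alpha.\end{cases}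
\]
From $rk=q$ and the definition of a cut, $\phi(a_\gamma),\phi(b_\gamma),\phi(c_\gamma),\phi(d_\gamma)$ lie over $\mathsf a,\mathsf b,\mathsf c^{\epsilon(\gamma)},\mathsf d$. We prove by transfinite induction on $\gamma$ that
\begin{equation}\label{eq:values}
\phi(a_\gamma)=\mathsf a_{t(\gamma)},\quad \phi(b_\gamma)=\mathsf b_{t(\gamma)},\quad \phi(c_\gamma)=\mathsf c^{\epsilon(\gamma)}_{t(\gamma)},\quad \phi(d_\gamma)=\mathsf d_{\epsilon(\gamma)} .
\end{equation}
Once the first equation is known, the inequalities $\phi(a_\gamma)\le\phi(b_\gamma)\ge\phi(c_\gamma)\le\phi(d_\gamma)$ of \eqref{eq:cont} and the rules (F1), (F2), (F3) give the other three in this order. For $\gamma=0$ the first equation reads $\phi(a_0)=h(z_0)=\mathsf a_+$. Let $\gamma\ge1$ and assume \eqref{eq:values} below $\gamma$. The set $S=\{\beta<\gamma:\epsilon(\beta)=t(\gamma)\}$ belongs to $\mathcal U_\gamma$: if $\gamma\le\alpha$ it is all of $\gamma$, and if $\gamma>\alpha$ it is the tail $[\alpha,\gamma)$. By \eqref{eq:cont}, $S$ contains some $\beta$ with $\phi(a_\gamma)\le\phi(d_\beta)=\mathsf d_{\epsilon(\beta)}=\mathsf d_{t(\gamma)}$,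 and (F4) gives $\phi(a_\gamma)=\mathsf a_{t(\gamma)}$.

The set $h^{-1}(V)$ is open by (F5). By \eqref{eq:values}, it contains $k(c_\gamma)$ if and only if $t(\gamma)=+$, that is, $\gamma<\alpha+1$.
\end{proof}

An $\alpha$-cut $G_\alpha$ exists for every $\alpha<\lambda$, by transfinite induction. The empty set is a $0$-cut, and Lemma~\ref{lem:step} handles successors. If $\mu<\lambda$ is a limit ordinal and $G_\alpha$ is an $\alpha$-cut for each $\alpha<\mu$, then $\bigcup_{\alpha<\mu}G_\alpha$ is open and contains $k(c_\gamma)$ exactly when $\gamma<\alpha$ for some $\alpha<\mu$, that is, when $\gamma<\mu$. This is the step at which, as for $\mathbb S^\delta$ in Section~\ref{sec:B}, a union of open sets creates the next lifting problem.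

If $\beta<\gamma<\lambda$, then $G_\gamma$ contains $k(c_\beta)$ and does not contain $k(c_\gamma)$. So the points $k(c_\gamma)$, $\gamma<\lambda$, are distinct, and $|Z|\ge\lambda$. This holds for every infinite cardinal $\lambda$, hence for every cardinal, and it is false for $\lambda>|Z|$. Therefore no such factorization exists, which proves Theorem~\ref{thm:A} and disproves Axiom M2. \qed

\begin{thebibliography}{9}
\bibitem{Gav} Misha Gavrilovich, \emph{Finite combinatorics implicit in the basic definitions of topology}, arXiv:2409.20464 (2024).
\end{thebibliography}
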